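\title{A Gromov hyperbolic convex domain without approaching complex geodesics}

\begin{abstract}
For every $d\ge 2$ we construct a bounded convex domain $D\subset\mathbb{C}^d$ whose Kobayashi distance is Gromov hyperbolic and which carries a one-parameter family of complex geodesic rays that stay at bounded distance from one another but never approach one another, whatever the shift of parameter. The boundary of $D$ is $C^3$ and strongly pseudoconvex except at two corners. Near a corner $D$ is modeled on a domain that is invariant under parabolic dilations and lies over a plane sector, and the rays are modeled on orbits of the dilations. Hyperbolicity is proved by determining all affine rescalings of $D$.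
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathbb{D}$ be the unit disc in $\mathbb{C}$ and let $k_{\mathbb{D}}$ be the Poincar\'e distance, that is, the distance invariant under automorphisms of $\mathbb{D}$ with $k_{\mathbb{D}}(0,\zeta)=2\operatorname{artanh}|\zeta|$. With this normalization $k_{\mathbb{D}}(\tanh\frac t2,\tanh\frac{t'}2)=|t-t'|$ for real $t,t'$. The \emph{Kobayashi distance} $k_D(p,q)$ of two points of a domain $D\subset\mathbb{C}^d$ is the infimum of $\sum_{j=1}^m k_{\mathbb{D}}(\zeta_j,\zeta_j')$ over all chains of holomorphic maps $f_j\colon\mathbb{D}\to D$ with $f_1(\zeta_1)=p$, $f_j(\zeta_j')=f_{j+1}(\zeta_{j+1})$ and $f_m(\zeta_m')=q$. For $D=\mathbb{D}$ this is the Poincar\'e distance, by the Schwarz--Pick lemma. Since a holomorphic map sends chains to chains,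
\begin{equation}\label{eq:contract}
k_{D'}(F(p),F(q))\le k_D(p,q)\qquad\text{for every holomorphic map } F\colon D\to D'.
\end{equation}
Thus discs in $D$ give upper bounds for $k_D$, holomorphic functions $D\to\mathbb{D}$ give lower bounds, and biholomorphisms are isometries. When $D$ is bounded and convex, $(D,k_D)$ is a proper geodesic metric space. It is \emph{Gromov hyperbolic} if there is $\delta\ge0$ such that each side of every geodesic triangle lies in the $\delta$-neighborhood of the union of the other two sides.

A \emph{geodesic ray} is a map $\gamma\colon[0,+\infty)\to D$ with $k_D(\gamma(t),\gamma(t'))=|t-t'|$. Two rays $\gamma,\sigma$ are \emph{asymptotic} if $\sup_{t\ge0}k_D(\gamma(t),\sigma(t))<+\infty$, and \emph{strongly asymptotic} if there is $T\in\mathbb{R}$ with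
\[
\lim_{t\to+\infty}k_D(\gamma(t),\sigma(t+T))=0 .
\]
A \emph{complex geodesic} is a holomorphic map $\varphi\colon\mathbb{D}\to D$ that is an isometry for $k_{\mathbb{D}}$ and $k_D$, and a \emph{complex geodesic ray} is a geodesic ray contained in a complex geodesic. Every geodesic ray of $\mathbb{D}$ is the image of $t\mapsto\tanh(t/2)$ under an automorphism, so the complex geodesic rays are the curves $\gamma(t)=\varphi(\tanh(t/2))$ with $\varphi$ a complex geodesic. A bounded convex domain has \emph{approaching complex geodesics} if any two asymptotic complex geodesic rays are strongly asymptotic.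

Three examples show what is at stake.

\begin{example}[One variable]\label{ex:onevar}
Every bounded convex domain in $\mathbb{C}$ has approaching complex geodesics. By the Riemann mapping theorem we may work in the upper half-plane with the metric $|dw|/\operatorname{Im}w$, and after an automorphism the first ray is $\gamma(t)=x_1+iy_1e^t$. The distance between two points $p,q$ is at least $|\log(\operatorname{Im}p/\operatorname{Im}q)|$, so along a ray $\sigma$ asymptotic to $\gamma$ the imaginary part tends to $+\infty$, and $\sigma(t)=x_2+iy_2e^t$. For $T=\log(y_1/y_2)$ the points $\gamma(t)$ and $\sigma(t+T)$ have the same height $y_1e^t$, and the horizontal segment between them has length $|x_1-x_2|/(y_1e^t)\to0$.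
\end{example}

\begin{example}[The bidisc]\label{ex:bidisc}
In $\mathbb{D}\times\mathbb{D}$ the maps $\zeta\mapsto(a,\zeta)$ are complex geodesics, by \eqref{eq:contract} applied to them and to the second projection. The rays $\gamma_a(t)=(a,\tanh(t/2))$ are asymptotic, because $\gamma_a(t)$ and $\gamma_b(t)$ lie in a disc $\mathbb{D}\times\{w\}$. The first projection gives $k_{\mathbb{D}\times\mathbb{D}}(\gamma_a(t),\gamma_b(t+T))\ge k_{\mathbb{D}}(a,b)$, so they are not strongly asymptotic for $a\ne b$. These rays land at the points of the disc $\mathbb{D}\times\{1\}$ in the boundary, and Theorem~\ref{thm:zimmer} below shows that a disc in the boundary is incompatible with Gromov hyperbolicity.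
\end{example}

\begin{example}[A strip]\label{ex:strip}
The Euclidean strip $\mathbb{R}\times[0,1]$ is Gromov hyperbolic with $\delta=1$: a point on one side of a triangle has the same abscissa as some point on one of the other two sides. Two horizontal rays at different heights are asymptotic and never approach.
\end{example}

The strip shows that for general metric spaces hyperbolicity, a condition on large scales, says nothing about distances tending to zero. For the Kobayashi distance of a convex domain the situation looks more rigid. It is known that every bounded convex domain of finite type (the boundary is smooth and its order of contact with holomorphic discs is bounded) has approaching complex geodesics. Finite type keeps discs away from the boundary, and by Theorem~\ref{thm:zimmer} Gromov hyperbolicity is a condition of the same nature: it excludes discs from the boundary of $D$ and of all its affine rescalings. Since the failure in the bidisc comes from such a disc, one may well expect a positive answer to the following question, posed by Arosio and Fiacchi \cite{AF}.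

\medskip
\noindent\emph{Let $D\subset\mathbb{C}^d$ be a bounded convex domain such that $(D,k_D)$ is Gromov hyperbolic. Does $D$ have approaching complex geodesics?}
\medskip

By Example~\ref{ex:onevar} the answer is yes for $d=1$. In all other dimensions it is no: a strip fits inside such a domain.

\begin{theorem}\label{thm:main}
For every $d\ge2$ there are a bounded convex domain $D\subset\mathbb{C}^d$ with $(D,k_D)$ Gromov hyperbolic, and complex geodesics $\Phi_s\colon\mathbb{D}\to D$, $s\in[-\frac14,\frac14]$, such that the complex geodesic rays $\gamma_s(t)=\Phi_s(\tanh(t/2))$ are pairwise asymptotic, but for $s\ne s'$ the rays $\gamma_s$ and $\gamma_{s'}$ are not strongly asymptotic. In particular $D$ does not have approaching complex geodesics.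
\end{theorem}

In the example $\partial D$ is $C^3$ and strongly pseudoconvex except at two corner points, and the rays land at one of them.

Section~\ref{sec:criterion} recalls the criterion for hyperbolicity, and Section~\ref{sec:model} shows the mechanism on an unbounded model in $\mathbb{C}^2$. The domain $D$ is built in Section~\ref{sec:domain} and the rays in Section~\ref{sec:rays}. Sections~\ref{sec:limits}--\ref{sec:hyp} prove that $D$ is Gromov hyperbolic.

\section{Discs in the boundary and Gromov hyperbolicity}\label{sec:criterion}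

A convex domain $E$ has \emph{simple boundary} if every holomorphic map $\mathbb{D}\to\partial E$ is constant. This property is preserved by the group $\operatorname{Aff}(\mathbb{C}^d)$ of complex affine automorphisms of $\mathbb{C}^d$. Let $\mathbb{X}_d$ be the set of convex domains in $\mathbb{C}^d$ that contain no complex affine line, with the local Hausdorff topology: $E_n\to E$ if $\overline{E_n}\cap\overline{B(0,\rho)}\to\overline E\cap\overline{B(0,\rho)}$ in the Hausdorff metric for all large $\rho$. The following theorem of Zimmer is the only result on Gromov hyperbolicity that we use.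

\begin{theorem}[\cite{Z}]\label{thm:zimmer}
For a bounded convex domain $D\subset\mathbb{C}^d$, the space $(D,k_D)$ is Gromov hyperbolic if and only if every domain in $\overline{\operatorname{Aff}(\mathbb{C}^d)\cdot D}\cap\mathbb{X}_d$ has simple boundary.
\end{theorem}

The domains to be tested are the limits $E\in\mathbb{X}_d$ of sequences $A_nD$ with $A_n\in\operatorname{Aff}(\mathbb{C}^d)$; we call them the \emph{affine limits} of $D$. The domain $D$ itself is one of them.

We shall exclude discs by means of the Levi form. For a real $C^2$ function $\rho$ near $p\in\mathbb{C}^d$, with coordinates $\zeta_1,\dots,\zeta_d$, and for $\xi\in\mathbb{C}^d$ put $\partial\rho(p)\xi=\sum_j\frac{\partial\rho}{\partial\zeta_j}(p)\xi_j$ and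
\begin{equation}\label{eq:levi}
L_\rho(p;\xi)=\sum_{j,k}\frac{\partial^2\rho}{\partial\zeta_j\partial\bar\zeta_k}(p)\,\xi_j\bar\xi_k=\tfrac14\big(D^2\rho(p)[\xi,\xi]+D^2\rho(p)[i\xi,i\xi]\big),
\end{equation}
where $D^2\rho$ is the real Hessian; both sides equal one quarter of the Laplacian of $\tau\mapsto\rho(p+\tau\xi)$ at $\tau=0$. The second expression shows that $L_\rho\ge0$ when $\rho$ is convex. By the chain rule $L_{\rho\circ F}(p;\xi)=L_\rho(F(p);dF(p)\xi)$ for holomorphic $F$, and $L_\rho=0$ when $\rho$ is the real part of a holomorphic function.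

Let $E$ be a domain and $p\in\partial E$. A \emph{local defining function} at $p$ is a $C^2$ function $\Lambda$ on a ball $N$ centered at $p$ with $E\cap N=\{\Lambda>0\}$ and $d\Lambda(p)\ne0$. It vanishes on $\partial E\cap N$, because it is $\ge0$ on $\overline E\cap N$ and $\le0$ on $N\setminus E$. The point $p$ is \emph{strongly pseudoconvex} if moreover $L_{-\Lambda}(p;\xi)>0$ for every nonzero $\xi$ in the complex tangent space $\ker\partial\Lambda(p)$.

\begin{lemma}\label{lem:simple}
Let $E$ be a convex domain all of whose boundary points, with finitely many exceptions, are strongly pseudoconvex. Then $E$ has simple boundary.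
\end{lemma}

\begin{proof}
Let $f\colon\mathbb{D}\to\partial E$ be holomorphic and nonconstant. The zeros of $f'$ and the preimages of the exceptional points form a discrete set; take $\tau_0$ outside it and let $\Lambda$ be a local defining function at $p=f(\tau_0)$. Then $\Lambda\circ f=0$ near $\tau_0$. Applying $\partial/\partial\tau$ gives $\partial\Lambda(p)f'(\tau_0)=0$, and applying $\partial^2/\partial\tau\partial\bar\tau$ gives $L_\Lambda(p;f'(\tau_0))=0$. Since $f'(\tau_0)\neq0$, this contradicts strong pseudoconvexity at $p$.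
\end{proof}

\section{A model over a sector}\label{sec:model}

The complex geodesics in the bidisc are graphs over the second factor, and the projection to that factor proves that they are geodesics. We keep this feature. Write points of $\mathbb{C}^d$ as $(z,w)\in\mathbb{C}^{d-1}\times\mathbb{C}$, with $w=x+iy$.

\begin{lemma}\label{lem:graph}
Let $\phi\colon\mathbb{D}\to P$ be a biholomorphism onto a plane domain $P$ and let $G\subset\mathbb{C}^{d-1}\times P$ be a domain. If $h\colon P\to\mathbb{C}^{d-1}$ is holomorphic and $(h(w),w)\in G$ for all $w\in P$, then $\Phi_h(\zeta)=(h(\phi(\zeta)),\phi(\zeta))$ is a complex geodesic of $G$. If $h'$ is a second such map and $\gamma_h,\gamma_{h'}$ are the corresponding rays, then $k_G(\gamma_h(t),\gamma_{h'}(t+T))\ge|T|$ whenever $t,t+T\ge0$.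
\end{lemma}

\begin{proof}
The holomorphic map $\pi(z,w)=\phi^{-1}(w)$ from $G$ to $\mathbb{D}$ satisfies $\pi\circ\Phi_h=\mathrm{id}$. By \eqref{eq:contract} for $\pi$ and for $\Phi_h$ we get $k_{\mathbb{D}}(\zeta,\zeta')\le k_G(\Phi_h(\zeta),\Phi_h(\zeta'))\le k_{\mathbb{D}}(\zeta,\zeta')$. The map $\pi$ sends $\gamma_h(t)$ and $\gamma_{h'}(t+T)$ to $\tanh\frac t2$ and $\tanh\frac{t+T}2$, whose distance is $|T|$.
\end{proof}

So for rays of this kind only the shift $T=0$ can produce strong asymptoticity. The simplest way to keep two rays at constant distance is to make both of them orbits of one group of automorphisms. Let $d=2$ for the rest of this section and take the parabolic dilations $\delta_\lambda(z,w)=(\lambda^{1/2}z,\lambda w)$, $\lambda>0$, under which quadratic forms in $z$ and linear forms in $w$ scale alike. We look for a convex domain $G$, invariant under $\delta_\lambda$ and lying over a sector $\{|\arg w|<\alpha\}$, that contains the invariant graphs $z=s\sqrt w$ for small real $s$ and has no disc in its boundary.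

\medskip
\noindent\textbf{A half-plane does not work.} Let $\alpha=\pi/2$ and suppose that a convex domain $G\subset\{x>0\}$ contains these graphs for $|s|\le\varepsilon$. Then $\overline G$ contains the points $(se^{i\pi/4},i)$ and $(s'e^{-i\pi/4},-i)$, hence their midpoints $(\frac12(se^{i\pi/4}+s'e^{-i\pi/4}),0)$. As $s,s'$ vary in $[-\varepsilon,\varepsilon]$ these fill a square in the complex line $w=0$, which lies in $\overline G\cap\{x=0\}\subset\partial G$. The base must therefore have a corner, so that the midpoints of points over the two edges lie over the interior.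

\medskip
\noindent\textbf{A quarter-plane.} Let $S=\{|\arg w|<\pi/4\}=\{x-y>0,\ x+y>0\}$. Over a point $\rho e^{i\pi/4}$ of the upper edge, $\overline G$ has to contain the real segment of points $z=s\sqrt\rho\,e^{i\pi/8}$ and must not contain a disc. So we subtract from $x-y$ a nonnegative quadratic form in $z$ that vanishes exactly on the line $e^{i\pi/8}\mathbb{R}$, namely $|z|^2-\operatorname{Re}(e^{-i\pi/4}z^2)=2(\operatorname{Im}(e^{-i\pi/8}z))^2$, and we do the conjugate operation on the lower edge:
\[
U_1=\frac{x-y}{\sqrt2}+\operatorname{Re}(e^{-i\pi/4}z^2)-|z|^2,\qquad U_2=\frac{x+y}{\sqrt2}+\operatorname{Re}(e^{i\pi/4}z^2)-|z|^2 .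
\]
The $U_j$ are concave and satisfy $U_j\circ\delta_\lambda=\lambda U_j$, so $\Omega_0=\{U_1>0,\ U_2>0\}$ is a convex, $\delta_\lambda$-invariant domain in $\mathbb{C}\times S$. The point is that $-U_j$ has a degenerate real Hessian, which leaves room for segments in the boundary, while its Levi form on $(a,b)$ is $|a|^2$, which leaves no room for discs: in the coordinate $w'=e^{i\pi/4}w+e^{-i\pi/4}z^2$ the set $\{U_1>0\}$ is the Siegel domain $\{\operatorname{Re}w'>|z|^2\}$.

The graphs $z=s\sqrt w$ with real $|s|\le1$ lie in $\Omega_0$. Indeed, write $w=\rho e^{i(\pi/4-\beta)}$ with $0<\beta<\pi/2$. Then $(x-y)/\sqrt2=\operatorname{Re}(e^{i\pi/4}w)=\rho\sin\beta$ and $\operatorname{Re}(e^{-i\pi/4}w)=\rho\cos\beta$, so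
\[
U_1(s\sqrt w,w)=\rho\big(\sin\beta-s^2(1-\cos\beta)\big)=2\rho\sin\tfrac\beta2\,\big(\cos\tfrac\beta2-s^2\sin\tfrac\beta2\big)>0,
\]
because $\tan\frac\beta2<1$; and $U_2(z,w)=U_1(\bar z,\bar w)$ gives the same for $U_2$. The Riemann map $\phi(\zeta)=\big(\frac{1-\zeta}{1+\zeta}\big)^{1/2}$ of $S$ satisfies $\phi(\tanh\frac t2)=e^{-t/2}$. By Lemma~\ref{lem:graph} the curves $\gamma_s(t)=(se^{-t/4},e^{-t/2})=\delta_{e^{-t/2}}(s,1)$ are complex geodesic rays of $\Omega_0$, and
\[
k_{\Omega_0}(\gamma_s(t),\gamma_{s'}(t))=k_{\Omega_0}((s,1),(s',1))\qquad\text{for all }t .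
\]
This constant is positive for $s\neq s'$. In fact $0<U_1+U_2=\sqrt2x+\sqrt2\operatorname{Re}z^2-2|z|^2\le\sqrt2x-(2-\sqrt2)|z|^2$ gives $|z|^2<4|w|$, so $z/(2\sqrt w)$ maps $\Omega_0$ into $\mathbb{D}$, and it separates $(s,1)$ from $(s',1)$. The rays are asymptotic and not strongly asymptotic.

\medskip
\noindent\textbf{What must be repaired.} First, $\Omega_0$ is unbounded. Second, its boundary has an edge $\{U_1=U_2=0\}$, with one point over each $z$. The complex differentials
\[
\partial U_1=(e^{-i\pi/4}z-\bar z)\,dz+\tfrac12e^{i\pi/4}dw,\qquad \partial U_2=(e^{i\pi/4}z-\bar z)\,dz+\tfrac12e^{-i\pi/4}dw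
\]
have determinant $\frac i2(\sqrt2\,\bar z-2z)$, which is nonzero for $z\neq0$. Dilating $\Omega_0$ isotropically about an edge point $p$ with $z\ne0$ produces in the limit the cone $\{\operatorname{Re}\partial U_1(p)\xi>0,\ \operatorname{Re}\partial U_2(p)\xi>0\}$, which is affinely a product of two half-planes and has discs in its boundary. In view of Theorem~\ref{thm:zimmer} such an edge has to be rounded off. This must be done without losing convexity, without touching the graphs, which reach the two faces $\{U_j=0\}$, and at all scales at once, since the edge runs into the corner. We shall replace the condition $U_1U_2>0$ by $U_1U_2>V^2$, where $V\ge0$ is convex, satisfies $V\circ\delta_\lambda=\lambda V$, vanishes where $|z|^2\le x/8$ and is positive elsewhere. The next section carries out both repairs.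

\section{The domain}\label{sec:domain}

From now on $d\ge2$ is arbitrary and $z=(z_1,\dots,z_{d-1})$.

\subsection*{The lens}
We replace the sector by a lens bounded by two circular arcs through $0$ and $1$. Put
\[
R=\frac1{\sqrt2},\qquad c_1=\frac{1-i}2,\qquad c_2=\frac{1+i}2,\qquad r=r(w)=x(1-x),
\]
and $P=\{|w-c_1|<R\}\cap\{|w-c_2|<R\}$. Expanding the squares gives $R^2-|w-c_1|^2=r-y^2-y$ and $R^2-|w-c_2|^2=r-y^2+y$. Hence $P=\{|y|+y^2<r\}$, the upper arc of $\partial P$ lies on the circle centered at $c_1$, the lower arc on the circle centered at $c_2$, and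
\begin{equation}\label{eq:lens}
0\le x\le1,\qquad |y|+y^2\le r\le\tfrac14,\qquad r\le x,\qquad |w|\le\sqrt2\,x\qquad\text{on }\overline P .
\end{equation}
On $\overline P$ we have $R\le R+|w-c_j|\le2R$. Dividing $R^2-|w-c_j|^2\ge0$ by $R+|w-c_j|$ yields
\begin{equation}\label{eq:dist}
\frac{r-y^2\mp y}{2R}\le R-|w-c_j|\le\frac{r-y^2\mp y}{R}\le2\sqrt2\,r\qquad\text{on }\overline P,
\end{equation}
with the upper sign for $j=1$ and the lower sign for $j=2$.

\subsection*{The two faces}
The function $U_1$ of Section~\ref{sec:model} can be written $\operatorname{Re}(e^{i\pi/4}(w-iz^2))-|z|^2$, where $\xi\mapsto\operatorname{Re}(e^{i\pi/4}\xi)$ is the signed distance to the upper edge of the sector. We substitute the signed distance $R-|\xi-c_1|$ to the upper circle and put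
\[
u_1=R-|W_1|-|z|^2,\quad W_1=w-c_1-iz_1^2,\qquad u_2=R-|W_2|-|z|^2,\quad W_2=w-c_2+iz_1^2 .
\]
These functions are concave on $\mathbb{C}^d$. Indeed $|W_1|=\sup_{|\nu|=1}\operatorname{Re}(\bar\nu W_1)$ gives
\[
u_1=\inf_{|\nu|=1}\Big[R-\operatorname{Re}\big(\bar\nu(w-c_1)\big)-\big(|z|^2-\operatorname{Re}(i\bar\nu z_1^2)\big)\Big],
\]
and $|z|^2-\operatorname{Re}(\mu z_1^2)$ is a nonnegative real quadratic form for $|\mu|=1$, so that each bracket is concave. For $u_2$ use $u_2(z,w)=u_1(\bar z,\bar w)$, which holds because $\bar c_1=c_2$. The triangle inequality $\big||W_j|-|w-c_j|\big|\le|z_1|^2\le|z|^2$ gives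
\begin{equation}\label{eq:ubound}
R-|w-c_j|-2|z|^2\le u_j\le R-|w-c_j| .
\end{equation}
In particular $u_1>0$ and $u_2>0$ together imply $w\in P$.

\subsection*{Rounding the edge}
Convex functions with the required homogeneity come from the perspective construction.

\begin{lemma}\label{lem:persp}
Let $\psi\colon\mathbb{R}\to\mathbb{R}$ be $C^1$, convex and nondecreasing with $\psi(0)=0$. Then $h(t,\rho)=\rho\,\psi(t/\rho)$ is convex on $\mathbb{R}\times(0,\infty)$, nondecreasing in $t$ and nonincreasing in $\rho$. If $a$ is convex and $b>0$ is concave on a convex set, then $b\,\psi(a/b)$ is convex on that set.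
\end{lemma}

\begin{proof}
Write $\psi$ as the supremum of affine functions $m\mapsto\alpha m+\beta$. Then $h$ is the supremum of the linear functions $\alpha t+\beta\rho$, so it is convex. With $m=t/\rho$ we have $\partial_th=\psi'(m)\ge0$ and $\partial_\rho h=\psi(m)-m\psi'(m)\le\psi(0)=0$, since the tangent line to $\psi$ at $m$ lies below $\psi$. If $p=(1-\tau)p_0+\tau p_1$ and $\bar a,\bar b$ denote the corresponding averages of the values of $a,b$, then $a(p)\le\bar a$ and $b(p)\ge\bar b$, so $h(a(p),b(p))\le h(\bar a,\bar b)$, and convexity of $h$ finishes the proof.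
\end{proof}

Let $\chi(m)=200\big((m-\frac18)_+\big)^4$. This function is $C^3$, convex, nondecreasing, zero exactly on $(-\infty,\frac18]$, and $\chi(\frac12)=200\cdot\frac{81}{4096}>3$. On the slab $\{0<x<1\}$ put
\[
v(z,w)=r\,\chi(|z|^2/r).
\]
Then $v\ge0$, $v\in C^3$, $v=0$ exactly where $|z|^2\le r/8$, and $v$ is convex by Lemma~\ref{lem:persp}, since $|z|^2$ is convex and $r$ is concave. Define
\begin{equation}\label{eq:D}
D=\{(z,w)\in\mathbb{C}^{d-1}\times P:\ u_1>0,\ u_2>0,\ u_1u_2>v^2\}.
\end{equation}
The threshold $\frac18$ is large enough for the region $\{v=0\}$ to contain the complex geodesics of Section~\ref{sec:rays} and small enough for it to miss the edge $\{u_1=u_2=0\}$. The factor $200$ serves to obtain the bound \eqref{eq:zbound}.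

\begin{proposition}\label{prop:D}
\begin{enumerate}
\item[(a)] $D$ is a bounded convex domain containing $\{0\}\times P$, and
\begin{equation}\label{eq:zbound}
|z|^2<r/2\le1/8\qquad\text{on }D .
\end{equation}
\item[(b)] Every $p\in\partial D$ other than the corners $(0,0)$ and $(0,1)$ is strongly pseudoconvex and has a concave local defining function of class $C^3$. Hence $D$ has simple boundary.
\item[(c)] The affine involution $\sigma(z,w)=(z,1-w)$ preserves $D$ and exchanges the corners.
\end{enumerate}
\end{proposition}

\begin{proof}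
(a) Put $\Lambda=u_1-v^2/u_2$ on the convex set $C=\{u_2>0,\ 0<x<1\}$. Lemma~\ref{lem:persp} with $\psi(m)=(m_+)^2$, $a=v\ge0$ and $b=u_2$ shows that $v^2/u_2$ is convex, so $\Lambda$ is concave on $C$. At a point of $C$, the inequality $\Lambda>0$ holds if and only if $u_1>0$ and $u_1u_2>v^2$, and then $w\in P$ by \eqref{eq:ubound}. Thus
\begin{equation}\label{eq:DLambda}
D=\{p\in C:\Lambda(p)>0\},
\end{equation}
which is open and convex. For $z=0$ and $w\in P$ we have $v=0$ and $u_j=R-|w-c_j|>0$. On $D$, \eqref{eq:ubound} and \eqref{eq:dist} give $v<\sqrt{u_1u_2}\le2\sqrt2\,r<3r$. So $\chi(|z|^2/r)<3<\chi(\frac12)$, which is \eqref{eq:zbound}, and $D$ is bounded.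

(b) On $\overline D$ we have $|w-c_1|\ge|c_1-c_2|-|w-c_2|\ge1-R>\frac18\ge|z_1|^2$, so $W_1\ne0$; exchanging $c_1$ and $c_2$ gives $W_2\ne0$. Hence $u_1,u_2$ are smooth near $\overline D$.

Let $p=(z,w)\in\partial D$. If $r=0$, then $y=0$ and $z=0$ by \eqref{eq:lens} and \eqref{eq:zbound}, and $p$ is a corner. Let $r>0$. By continuity $u_1,u_2\ge0$ and $u_1u_2\ge v^2$ at $p$. We claim that $p$ is not on the edge. If $u_1(p)=u_2(p)=0$, then $v(p)=0$, so $|z|^2\le r/8$. Adding the lower bounds \eqref{eq:ubound} and \eqref{eq:dist} for $j=1,2$, and using $y^2\le|y|/4\le r/4$, we get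
\[
0=u_1+u_2\ge\sqrt2\,(r-y^2)-4|z|^2\ge\tfrac{3\sqrt2}4r-\tfrac r2>0,
\]
which is absurd. So one of the $u_j(p)$ is positive. The definition of $D$ is symmetric in the indices, and we treat the case $u_2(p)>0$; in the other case one uses $u_2-v^2/u_1$.

Let $N\subset C$ be a ball centered at $p$ on which $W_1,W_2\ne0$. On $N$ the function $\Lambda$ is $C^3$ and concave, $D\cap N=\{\Lambda>0\}$ by \eqref{eq:DLambda}, and $\Lambda(p)=0$. If $d\Lambda(p)$ vanished, $p$ would be a maximum point of the concave function $\Lambda$, whereas $\Lambda>0$ on $D\cap N\neq\emptyset$. So $\Lambda$ is a local defining function. Now $-\Lambda=-u_1+v^2/u_2$, and the second term is convex, so its Levi form is nonnegative. For the first term use the holomorphic coordinates $(z,W_1)$, in which $-u_1=|W_1|+|z|^2-R$. Since $\partial_W\partial_{\bar W}|W|=1/(4|W|)$, its Levi form is $|dz|^2+|dW_1|^2/(4|W_1|)$, which is positive definite. Thus $L_{-\Lambda}(p;\cdot)$ is positive definite, and Lemma~\ref{lem:simple} applies.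

(c) Since $1-c_1=c_2$, we have $W_1\circ\sigma=c_2-w-iz_1^2=-W_2$. So $\sigma$ exchanges $u_1$ and $u_2$, and it preserves $r$, $|z|$ and $P$.
\end{proof}

\section{The rays}\label{sec:rays}

The role of $\sqrt w$ on the sector is played by $\sqrt{w(1-w)}$ on the lens. We have $w(1-w)=r+y^2+iy(1-2x)$. The real part is positive on $\overline P\setminus\{0,1\}$, so $g(w)=\sqrt{w(1-w)}$ (principal branch) is holomorphic on $P$ and continuous on $\overline P$, and $g(\bar w)=\overline{g(w)}$. For real $s$ with $|s|\le\frac14$ put
\[
f_s(w)=(s\,g(w),0,\dots,0,w),\qquad w\in\overline P .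
\]
By \eqref{eq:lens}, $|w(1-w)|\le r+y^2+|y|\le2r$, and therefore
\begin{equation}\label{eq:small}
|z|^2=s^2|w(1-w)|\le r/8\qquad\text{on }f_s(\overline P).
\end{equation}

\begin{proposition}\label{prop:graphs}
$f_s(P)\subset D$ for all real $s$ with $|s|\le\frac14$.
\end{proposition}

\begin{proof}
By \eqref{eq:small}, $v=0$ on $f_s(P)$, so it suffices to show that $u_1\circ f_s>0$ and $u_2\circ f_s>0$ on $P$. Since $u_2(z,w)=u_1(\bar z,\bar w)$, $f_s(\bar w)=\overline{f_s(w)}$ and $P$ is symmetric under conjugation, we only need to treat $u_1$. The bound \eqref{eq:ubound} is useless near the upper arc, where $R-|w-c_1|$ vanishes and $z$ does not. We therefore compute $u_1\circ f_s$ on $\partial P$ and use the minimum principle.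

\emph{The upper arc.} Let $w\in\partial P$ with $y\ge0$. Then $w=c_1+R\nu$ with $\nu=e^{i\theta}$, and $y=R\sin\theta-\frac12\ge0$ means that $m:=\sin\theta-R\ge0$. Write $w=\frac12+\eta$ with $\eta=R\nu-\frac i2$. Then $\eta^2=\frac12\nu^2-iR\nu-\frac14$, and
\begin{equation}\label{eq:arc}
w(1-w)=\tfrac14-\eta^2=\nu\big(\tfrac12\bar\nu-\tfrac12\nu+iR\big)=i\nu(R-\sin\theta)=-i\nu m .
\end{equation}
Thus $i\,w(1-w)$ is a nonnegative multiple of the outer normal $\nu$ all along the arc, which is the reason for the choice of $g$. At $f_s(w)$ we get $|z|^2=s^2m$, $iz_1^2=s^2m\nu$ and $W_1=(R-s^2m)\nu$, with $s^2m\le\frac1{16}<R$. Hence $u_1=R-(R-s^2m)-s^2m=0$.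

\emph{The open lower arc.} Let $w\in\partial P$ with $y<0$. Then $r=|y|+y^2\le\frac54|y|$ and $r-y^2-y=2|y|$, so $R-|w-c_1|\ge\sqrt2\,|y|$ by \eqref{eq:dist}. With \eqref{eq:ubound} and \eqref{eq:small} we obtain $u_1\ge\sqrt2\,|y|-\frac r4\ge(\sqrt2-\frac5{16})|y|>0$.

\emph{The interior.} The concave function $u_1$ is an infimum of real parts of complex affine functions, so $u_1\circ f_s$ is a continuous infimum of harmonic functions, hence superharmonic on $P$. It is continuous on $\overline P$ and nonnegative on $\partial P$, so it is nonnegative on $P$. If it vanished at a point of $P$, it would vanish identically, contrary to its positivity on the lower arc.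
\end{proof}

\begin{remark}
The parameter $s$ has to be real. For $s\in\mathbb{C}\setminus\mathbb{R}$ and $m>0$, \eqref{eq:arc} gives $u_1=R-|R-s^2m|-|s|^2m<0$ on the upper arc, because $s^2m$ is not a nonnegative real number. This is unavoidable: if the graphs $f_s(P)$ were in $D$ for all small complex $s$, then for $w_0$ in the open upper arc the map $s\mapsto f_s(w_0)$ would be a nonconstant disc in $\partial D$. With $s$ real it is only a segment.
\end{remark}

Let $\phi\colon\mathbb{D}\to P$ be the Riemann map with $\phi(0)=\frac12$ and $\phi'(0)<0$. The map $\zeta\mapsto\overline{\phi(\bar\zeta)}$ has the same properties, so it equals $\phi$. As $\phi$ is injective, $\phi(\zeta)$ is real exactly when $\zeta$ is, and $\phi$ is a decreasing bijection of $(-1,1)$ onto $P\cap\mathbb{R}=(0,1)$. By Lemma~\ref{lem:graph} and Proposition~\ref{prop:graphs} the maps $\Phi_s=f_s\circ\phi$ are complex geodesics of $D$, with rays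
\[
\gamma_s(t)=\big(s\sqrt{x_t(1-x_t)},0,\dots,0,x_t\big),\qquad x_t=\phi(\tanh(t/2))\in(0,\tfrac12],\qquad x_t\to0\ \text{ as }t\to+\infty .
\]
All of them land at the corner $(0,0)$. The dilations are not automorphisms of $D$, so the constant distance of the model is replaced by two uniform estimates.

\begin{proposition}\label{prop:rays}
The rays $\gamma_s$, $|s|\le\frac14$, are pairwise asymptotic, and for $s\ne s'$ the rays $\gamma_s,\gamma_{s'}$ are not strongly asymptotic.
\end{proposition}

\begin{proof}
\emph{Upper bound.} For $x\in(0,1)$ and $r=x(1-x)$ the disc $\{(\xi\sqrt r,0,\dots,0,x):|\xi|<1/\sqrt8\}$ lies in $D$. Indeed $|z|^2<r/8$ on it, so $v=0$, and \eqref{eq:ubound} and \eqref{eq:dist} with $y=0$ give $u_j\ge\frac r{2R}-2|z|^2\ge\frac r{\sqrt2}-\frac r4>0$. For $x=x_t$ the points $\gamma_s(t)$ and $\gamma_{s'}(t)$ correspond to $\xi=s$ and $\xi=s'$, and $\sqrt8\,|s|\le1/\sqrt2<1$. Hence $k_D(\gamma_s(t),\gamma_{s'}(t))\le k_{\mathbb{D}}(\sqrt8\,s,\sqrt8\,s')$ for all $t\ge0$.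

\emph{Lower bound.} Let $s\ne s'$ and $T\in\mathbb{R}$. If $T\neq0$, then $k_D(\gamma_s(t),\gamma_{s'}(t+T))\ge|T|>0$ for all large $t$ by Lemma~\ref{lem:graph}. Let $T=0$. On $D$ we have $x>0$ and $|z_1|^2<r/2\le x/2\le|w|/2$ by \eqref{eq:zbound} and \eqref{eq:lens}. So $(z,w)\mapsto\sqrt2\,z_1/\sqrt w$ is a holomorphic map $D\to\mathbb{D}$. Its value at $\gamma_s(t)$ is $\sqrt2\,s\sqrt{1-x_t}$, which tends to $\sqrt2\,s$. Therefore $\liminf_{t\to\infty}k_D(\gamma_s(t),\gamma_{s'}(t))\ge k_{\mathbb{D}}(\sqrt2\,s,\sqrt2\,s')>0$.
\end{proof}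

\section{Affine limits of convex domains}\label{sec:limits}

It remains to show that every affine limit $E=\lim A_nD$ has simple boundary. The difficulty is that the maps $A_n$ are arbitrary. We fix a base point $p'\in E$ and follow the points $p_n=A_n^{-1}p'\in D$. Lemma~\ref{lem:unique} says that $E$ is determined by the sequence $(p_n)$ up to an affine automorphism, so that for each possible behavior of $(p_n)$ we may compute the limit with affine maps of our own choosing.

A weaker notion of convergence is easier to verify. For convex domains write $E_n\rightharpoonup E$ if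
\begin{enumerate}
\item[(i)] every compact set $K\subset E$ lies in $E_n$ for all large $n$;
\item[(ii)] if $q_k\in E_{n_k}$, $n_k\to\infty$ and $q_k\to q$, then $q\in\overline E$.
\end{enumerate}
Both conditions pass to subsequences. We use two standard facts about a convex domain $E$: it is the interior of its closure, and $(1-\tau)p+\tau q\in E$ for $p\in E$, $q\in\overline E$, $0\le\tau<1$.

\begin{lemma}\label{lem:weak}
If $E_n\to E$ in $\mathbb{X}_d$, then $E_n\rightharpoonup E$.
\end{lemma}

\begin{proof}
In (ii), take $\rho>|q|$ large; the distance from $q_k$ to $\overline E\cap\overline{B(0,\rho)}$ tends to $0$, so $q\in\overline E$. For (i), a point $p\in E$ is an interior point of a simplex with vertices in $E$. The vertices are limits of points of $\overline{E_n}$, and the simplices spanned by these points contain a fixed ball about $p$ for large $n$. This open ball lies in the interior of $\overline{E_n}$, which is $E_n$. A compact set $K\subset E$ is covered by finitely many such balls.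
\end{proof}

\begin{lemma}\label{lem:unique}
Let $E_n$ be convex domains, $B_n\in\operatorname{Aff}(\mathbb{C}^d)$ and $E,E'\in\mathbb{X}_d$ with $E_n\rightharpoonup E$ and $B_nE_n\rightharpoonup E'$. Suppose that there are points $q_n\to q\in E$ with $B_nq_n\to q'\in E'$. Then a subsequence of $(B_n)$ converges to some $B\in\operatorname{Aff}(\mathbb{C}^d)$, and $E'=BE$.
\end{lemma}

\begin{proof}
Let $L_n$ be the linear part of $B_n$. By (i) there is $\rho>0$ with $B(q_n,\rho)\subset E_n$ for large $n$. Suppose that $\|L_n\|\to\infty$ along a subsequence. Choose unit vectors $e_n$ with $|L_ne_n|=\|L_n\|$ and a further subsequence with $L_ne_n/\|L_n\|\to e$, $|e|=1$. Given $\zeta\in\mathbb{C}$, the point $q_n+\zeta e_n/\|L_n\|$ lies in $E_n$ for large $n$, and its image under $B_n$ tends to $q'+\zeta e$. By (ii), $q'+\zeta e\in\overline{E'}$, and then the midpoint $q'+\frac12\zeta e$ lies in $E'$. So $E'$ contains the line $q'+\mathbb{C}e$, contrary to $E'\in\mathbb{X}_d$. Hence $(L_n)$ is bounded. The hypotheses are symmetric under exchanging $E_n$ with $B_nE_n$ and $B_n$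 with $B_n^{-1}$, so $(L_n^{-1})$ is bounded as well; here $E\in\mathbb{X}_d$ is used. Since $B_n0=B_nq_n-L_nq_n$ is bounded, a subsequence of $(B_n)$ converges to an invertible affine map $B$. If $p\in E$, then $p\in E_n$ for large $n$ and $B_np\to Bp$, so $Bp\in\overline{E'}$. The open set $BE$ thus lies in the interior of $\overline{E'}$, which is $E'$. By the same symmetry $B^{-1}E'\subset E$.
\end{proof}

The absence of complex lines cannot be dropped: dilating a domain isotropically at a smooth boundary point gives a half-space, which for $d\geq2$ contains complex lines and is not affinely equivalent to the limits found below. Near a strongly pseudoconvex point the correct rescaling is parabolic, and the limits are the following quadric domains.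

\begin{lemma}\label{lem:quadric}
Let $Q\ge0$ be a real quadratic form on $\mathbb{C}^{d-1}=\mathbb{R}^{2d-2}$ whose Levi form $L_Q(a)=\frac12(Q(a)+Q(ia))$ is positive for $a\neq0$. Then $\Omega_Q=\{\operatorname{Im}w>Q(z)\}$ belongs to $\mathbb{X}_d$, contains $(0,i)$ and has simple boundary.
\end{lemma}

\begin{proof}
The domain $\Omega_Q$ is convex because $Q$ is, and $Q(0)=0<1$. Suppose that $(z_0+\xi a,w_0+\xi b)\in\Omega_Q$ for all $\xi\in\mathbb{C}$. Then $\operatorname{Im}(w_0+\xi b)>0$ for all $\xi$ forces $b=0$, and $0\le Q(z_0+\xi a)<\operatorname{Im}w_0$. Letting $\xi\to\infty$ along the real and imaginary axes gives $Q(a)=Q(ia)=0$, so $a=0$. The function $\Lambda=\operatorname{Im}w-Q(z)$ is a defining function at every boundary point, with $\partial\Lambda/\partial w=1/(2i)$. A nonzero complex tangent vector $(a,b)$ has $a\ne0$, since $a=0$ would force $b\,\partial\Lambda/\partial w=0$. The Levi form of $-\Lambda$ on $(a,b)$ is $L_Q(a)>0$, and Lemma~\ref{lem:simple} applies.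
\end{proof}

The next lemma allows the domain to vary with $n$. This is needed near the corner, where a parabolic rescaling is applied after a first dilation.

\begin{lemma}\label{lem:pinch}
Let $E_n$ be convex domains and $q_n\in E_n$ with $q_n\to q$. Let $N$ be a ball centered at $q$ and let $\Lambda_n,\Lambda\in C^2(N)$ satisfy $E_n\cap N=\{\Lambda_n>0\}$ and $\Lambda_n\to\Lambda$ in $C^2$ on compact subsets of $N$. Assume that $\Lambda$ is concave, $\Lambda(q)=0$, $d\Lambda(q)\ne0$, and $L_{-\Lambda}(q;\xi)>0$ for nonzero $\xi\in\ker\partial\Lambda(q)$. Then, along a subsequence, there are $\Theta_n\in\operatorname{Aff}(\mathbb{C}^d)$ with $\Theta_nq_n=(0,i)$ and $\Theta_nE_n\rightharpoonup\Omega_Q$, where $Q$ is as in Lemma~\ref{lem:quadric}.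
\end{lemma}

\begin{proof}
\emph{The maps $\Theta_n$.} Since $d\Lambda(q)\ne0$, there are points $q'$ arbitrarily close to $q$ with $\Lambda(q')<0$, and $q'\notin E_n$ for large $n$. Hence $\varepsilon_n:=\operatorname{dist}(q_n,\partial E_n)\to0$. Let $p_n\in\partial E_n$ with $|q_n-p_n|=\varepsilon_n$; then $p_n\to q$. For large $n$ we have $\Lambda_n(p_n)=0$, $d\Lambda_n(p_n)\neq0$, and $\Lambda_n>0$ on the ball $B(q_n,\varepsilon_n)\subset E_n\cap N$. So $p_n$ minimizes $\Lambda_n$ on the closed ball, and the gradient of $\Lambda_n$ at $p_n$ is a positive multiple of $q_n-p_n$. Let $S_n$ be a unitary map composed with a translation such that $S_np_n=0$ and $S_nq_n=(0,i\varepsilon_n)$. Pass to a subsequence with $S_n\to S_\infty$, so that $S_\infty q=0$, and let $\Theta_n$ be $S_n$ followed by $(z,w)\mapsto(\varepsilon_n^{-1/2}z,\varepsilon_n^{-1}w)$. Then $\Theta_nq_n=(0,i)$.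

\emph{The limit.} The functions $G_n=\Lambda_n\circ S_n^{-1}$ and $G=\Lambda\circ S_\infty^{-1}$ are defined on a fixed closed ball about $0$ for large $n$, and $G_n\to G$ in $C^2$ there. We have $G_n(0)=0$ and $dG_n(0)(z,w)=\kappa_n\operatorname{Im}w$, where $\kappa_n=|\nabla\Lambda_n(p_n)|\to\kappa:=|\nabla\Lambda(q)|>0$. Put $\rho_n(z,w)=\varepsilon_n^{-1}G_n(\varepsilon_n^{1/2}z,\varepsilon_nw)$. For every compact set $K$ and all large $n$, $\rho_n$ is defined on $K$ and $\Theta_nE_n\cap K=\{\rho_n>0\}\cap K$. By Taylor's formula there is a point $\xi_n$ on the segment from $0$ to $(\varepsilon_n^{1/2}z,\varepsilon_nw)$ with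
\[
\rho_n(z,w)=\kappa_n\operatorname{Im}w+\tfrac12D^2G_n(\xi_n)\big[(z,\varepsilon_n^{1/2}w),(z,\varepsilon_n^{1/2}w)\big].
\]
Therefore $\rho_n\to\kappa(\operatorname{Im}w-Q(z))$ uniformly on compact sets, where
\[
Q(z)=-\frac1{2\kappa}D^2G(0)[(z,0),(z,0)] .
\]
On a compact subset of $\Omega_Q$ the limit has a positive minimum, which gives (i). A limit as in (ii) satisfies $\operatorname{Im}w\ge Q(z)$, so it is the limit of the points $(z,w+it)\in\Omega_Q$ as $t\downarrow0$.

\emph{The form $Q$.} Concavity of $G$ gives $Q\ge0$. From $dG(0)=\kappa\operatorname{Im}w$ we get $\ker\partial G(0)=\{(a,0)\}$, and by \eqref{eq:levi} $L_Q(a)=\kappa^{-1}L_{-G}(0;(a,0))$. This is positive for $a\neq0$, because the linear part of $S_\infty$ maps $\ker\partial\Lambda(q)$ onto $\ker\partial G(0)$ and transports the Levi form.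
\end{proof}

\section{The tangent domain at a corner}\label{sec:corner}

Lemma~\ref{lem:pinch} does not apply when the base points tend to a corner. There we first dilate by $\delta_\lambda(z,w)=(\lambda^{1/2}z,\lambda w)$ and recover the model of Section~\ref{sec:model} with its edge rounded. Put $u_j^\lambda=\lambda\,u_j\circ\delta_\lambda^{-1}$ and, for $0<x<\lambda$,
\[
r^\lambda=x(1-x/\lambda),\qquad v^\lambda=\lambda\,v\circ\delta_\lambda^{-1}=r^\lambda\chi(|z|^2/r^\lambda).
\]
By \eqref{eq:ubound} and \eqref{eq:D},
\begin{equation}\label{eq:Dlambda}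
\delta_\lambda D=\{0<x<\lambda,\ u_1^\lambda>0,\ u_2^\lambda>0,\ u_1^\lambda u_2^\lambda>(v^\lambda)^2\},
\end{equation}
and \eqref{eq:lens} and \eqref{eq:zbound} become
\begin{equation}\label{eq:scaledbounds}
|y|\le x,\qquad |z|^2\le x/2\qquad\text{on }\delta_\lambda D .
\end{equation}

We compute the limits as $\lambda\to\infty$. Since $|c_j|=R$, the function $\omega_j(\xi)=R-|\xi-c_j|$ is smooth near $0$ with $\omega_j(0)=0$ and $d\omega_j(0)\xi=\operatorname{Re}(\bar c_j\xi)/R$, as one sees from $|\xi-c_j|^2=R^2-2\operatorname{Re}(\bar c_j\xi)+|\xi|^2$. The functions $\xi\mapsto\lambda\,\omega_j(\xi/\lambda)$ have first derivative $d\omega_j(\xi/\lambda)$ and second derivative $\lambda^{-1}D^2\omega_j(\xi/\lambda)$, so they converge to $d\omega_j(0)\xi$ in $C^2$ on compact sets. Now $u_1^\lambda=\lambda\,\omega_1((w-iz_1^2)/\lambda)-|z|^2$, $u_2^\lambda=\lambda\,\omega_2((w+iz_1^2)/\lambda)-|z|^2$, and $\bar c_1/R=e^{i\pi/4}$, $\bar c_2/R=e^{-i\pi/4}$. Hence $u_j^\lambda\to U_j$ in $C^2$ on compact subsets of $\mathbb{C}^d$, where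
\[
U_1=\frac{x-y}{\sqrt2}+\operatorname{Re}(e^{-i\pi/4}z_1^2)-|z|^2,\qquad U_2=\frac{x+y}{\sqrt2}+\operatorname{Re}(e^{i\pi/4}z_1^2)-|z|^2 .
\]
Since $r^\lambda\to x$ in $C^2$ and $(t,\rho)\mapsto\rho\chi(t/\rho)$ is $C^3$ for $\rho>0$, also $v^\lambda\to V:=x\chi(|z|^2/x)$ in $C^2$ on compact subsets of $\{x>0\}$. Put
\[
\Omega=\{x>0,\ U_1>0,\ U_2>0,\ U_1U_2>V^2\}.
\]
Two remarks will be used repeatedly. First,
\begin{equation}\label{eq:Ubound}
\frac{x\mp y}{\sqrt2}-2|z|^2\le U_j\le\frac{x\mp y}{\sqrt2}.
\end{equation}
Second, under the translation $(z,w)\mapsto(z,w+t)$, $t>0$, each $U_j$ grows by $t/\sqrt2$ and $V$ does not increase, by Lemma~\ref{lem:persp}.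

\begin{proposition}\label{prop:Omega}
\begin{enumerate}
\item[(a)] $\Omega\in\mathbb{X}_d$.
\item[(b)] If $q\in\partial\Omega\setminus\{0\}$, then $x>0$ at $q$ and $U_1(q)>0$ or $U_2(q)>0$. If $U_2(q)>0$, then on every ball $N$ centered at $q$ and contained in $\{x>0,\ U_2>0\}$ the function $\Lambda_\infty=U_1-V^2/U_2$ is a concave local defining function, and $L_{-\Lambda_\infty}(q;\xi)>0$ for nonzero $\xi\in\ker\partial\Lambda_\infty(q)$. The same holds with the indices exchanged. Hence $\Omega$ has simple boundary.
\item[(c)] $\delta_{\lambda_n}D\rightharpoonup\Omega$ whenever $\lambda_n\to\infty$.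
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The $U_j$ are concave, being linear functions minus forms $|z|^2-\operatorname{Re}(\mu z_1^2)$ with $|\mu|=1$. By Lemma~\ref{lem:persp}, $V\ge0$ is convex on $\{x>0\}$ and $V^2/U_2$ is convex on the convex set $C_\infty=\{x>0,\ U_2>0\}$. So $\Lambda_\infty$ is concave on $C_\infty$, and $\Omega=\{p\in C_\infty:\Lambda_\infty(p)>0\}$ is open and convex. It contains $\{0\}\times(0,\infty)$. On $\Omega$, \eqref{eq:Ubound} gives $|y|<x$ and $U_j\le\sqrt2\,x$, so $\chi(|z|^2/x)<\sqrt2<\chi(\frac12)$ and $|z|^2<x/2$. Along a complex line in $\Omega$ the affine function $w$ has positive real part, so it is constant; then $z$ is bounded, hence constant.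

(b) The inequalities $|y|\le x$ and $|z|^2\le x/2$ hold on $\overline\Omega$, so $0$ is the only point of $\overline\Omega$ with $x\le0$. At $q\in\partial\Omega\setminus\{0\}$ we thus have $x>0$, $U_j\ge0$ and $U_1U_2\ge V^2$. If $U_1=U_2=0$, then $V=0$, so $|z|^2\le x/8$, and \eqref{eq:Ubound} gives $0=U_1+U_2\ge\sqrt2\,x-4|z|^2\geq(\sqrt2-\frac12)x>0$, which is absurd. Let $U_2(q)>0$ and let $N$ be as stated. Then $\Lambda_\infty$ is $C^3$ and concave on $N$, and $\Omega\cap N=\{\Lambda_\infty>0\}$. By the remark on translations $V^2/U_2$ is nonincreasing in $x$, so $\partial\Lambda_\infty/\partial x\ge1/\sqrt2$ and $\partial\Lambda_\infty/\partial w\neq0$. Up to the real part of a holomorphic function, $-U_1$ equals $|z|^2$, and $V^2/U_2$ is convex, so $L_{-\Lambda_\infty}(q;(a,b))\ge|a|^2$. This bound is degenerate in the direction of $w$, but that direction is not complex tangent: if $(a,b)\in\ker\partial\Lambda_\infty(q)$ and $a=0$, then $b\,\partial\Lambda_\infty/\partial w=0$ and $b=0$. Thus $q$ is strongly pseudoconvex, and Lemma~\ref{lem:simple} applies with the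 single exceptional point $0$.

(c) On a compact set $K\subset\Omega$ the functions $x$, $U_1$, $U_2$ and $U_1U_2-V^2$ have positive minima, so (i) follows from \eqref{eq:Dlambda} and uniform convergence on $K$. For (ii), let $(z,w)$ be a limit of points of $\delta_{\lambda_{n_k}}D$. By \eqref{eq:scaledbounds}, either $(z,w)=0\in\overline\Omega$ or $x>0$. In the second case $U_j\ge0$ and $U_1U_2\ge V^2$ at $(z,w)$. At $(z,w+t)$ with $t>0$ both $U_j$ are positive, their product has strictly increased, and $V$ has not increased. So $(z,w+t)\in\Omega$ for all $t>0$, and $(z,w)\in\overline\Omega$.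
\end{proof}

\section{Gromov hyperbolicity}\label{sec:hyp}

\begin{proposition}\label{prop:hyp}
Every affine limit of $D$ is an affine image of $D$, of $\Omega$, or of a domain $\Omega_Q$ as in Lemma~\ref{lem:quadric}. Consequently $(D,k_D)$ is Gromov hyperbolic.
\end{proposition}

\begin{proof}
Let $A_n\in\operatorname{Aff}(\mathbb{C}^d)$ and $A_nD\to E\in\mathbb{X}_d$. Then $A_nD\rightharpoonup E$ by Lemma~\ref{lem:weak}. Fix $p'\in E$. By (i), $p_n:=A_n^{-1}p'\in D$ for large $n$, and since $D$ is bounded we may assume that $p_n\to p\in\overline D$. In each case below we find affine maps $M_n$ and a model $E_0\in\{D,\Omega,\Omega_Q\}$ such that, along a subsequence, $M_nD\rightharpoonup E_0$ and $M_np_n$ converges to a point of $E_0$. Lemma~\ref{lem:unique}, applied to $E_n=M_nD$, $B_n=A_nM_n^{-1}$ and $q_n=M_np_n$, for which $B_nE_n=A_nD$ and $B_nq_n=p'$, then gives $E=BE_0$ with $B$ affine.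

\emph{Case 1: $p\in D$.} Take $M_n=\mathrm{id}$ and $E_0=D$.

\emph{Case 2: $p\in\partial D$ is not a corner.} By Proposition~\ref{prop:D}(b), Lemma~\ref{lem:pinch} applies to the constant sequences $E_n=D$, $\Lambda_n=\Lambda$ and to the points $p_n$. Take $M_n=\Theta_n$ and $E_0=\Omega_Q$.

\emph{Case 3: $p$ is a corner.} Replacing $A_n$ by $A_n\sigma$ and $p_n$ by $\sigma p_n$ if necessary (Proposition~\ref{prop:D}(c)), we may assume that $p=0$. Let $\lambda_n$ be the reciprocal of the $x$-coordinate of $p_n$, so that $\lambda_n\to\infty$ and $q_n=\delta_{\lambda_n}p_n$ has $x$-coordinate $1$. By \eqref{eq:scaledbounds} the sequence $(q_n)$ is bounded, and we may assume that $q_n\to q$. Then $q\in\overline\Omega$ by Proposition~\ref{prop:Omega}(c), and $q\neq0$ because its $x$-coordinate is $1$.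

If $q\in\Omega$, take $M_n=\delta_{\lambda_n}$ and $E_0=\Omega$.

If $q\in\partial\Omega$, the points $p_n$ are much closer to $\partial D$ than the scale set by the corner, and a second rescaling is needed. By Proposition~\ref{prop:Omega}(b) one of the $U_j(q)$ is positive; say $U_2(q)>0$, the other case being obtained by exchanging the indices. Let $N$ be a ball centered at $q$ whose closure lies in $\{x>0,\ U_2>0\}$. For large $n$ we have $x<\lambda_n$ and $u_2^{\lambda_n}>0$ on $\overline N$, and the functions $\Lambda_n=u_1^{\lambda_n}-(v^{\lambda_n})^2/u_2^{\lambda_n}$ are $C^2$ on $N$ and converge to $\Lambda_\infty$ in $C^2$. By \eqref{eq:Dlambda}, $\delta_{\lambda_n}D\cap N=\{\Lambda_n>0\}$. The remaining hypotheses of Lemma~\ref{lem:pinch} for $E_n=\delta_{\lambda_n}D$ and the points $q_n$ are contained in Proposition~\ref{prop:Omega}(b). Take $M_n=\Theta_n\delta_{\lambda_n}$ and $E_0=\Omega_Q$.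

The domains $D$, $\Omega$ and $\Omega_Q$ have simple boundary by Proposition~\ref{prop:D}(b), Proposition~\ref{prop:Omega}(b) and Lemma~\ref{lem:quadric}, and so do their affine images. Theorem~\ref{thm:zimmer} gives the last assertion.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The domain $D$ of \eqref{eq:D} is bounded and convex by Proposition~\ref{prop:D}(a), and $(D,k_D)$ is Gromov hyperbolic by Proposition~\ref{prop:hyp}. The maps $\Phi_s=f_s\circ\phi$ of Section~\ref{sec:rays} are complex geodesics, and their rays have the stated properties by Proposition~\ref{prop:rays}.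
\end{proof}

\begin{thebibliography}{9}

\bibitem{AF}
L.~Arosio and M.~Fiacchi, \emph{On the approaching geodesics property}, arXiv:2501.05876 (2025).

\bibitem{Z}
A.~Zimmer, \emph{Subelliptic estimates from Gromov hyperbolicity}, Adv. Math. \textbf{402} (2022).

\end{thebibliography}
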